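\title{Accessible boundary points and exceptional entrance times\\ of stable processes}

\begin{abstract}
Let $X$ be the isotropic $\alpha$-stable process in $\mathbb{R}^d$ and let $D$ be a bounded open set with $0\in\partial D$. We ask whether the path almost surely has a time $\tau_0$ after which $X_t-X_{\tau_0}$ stays in $D$ for one unit of time. This is known to hold when $0$ is accessible from $D$, that is, when $\int_D E^y\tau_D\,|y|^{-d-\alpha}\,dy=\infty$, and Bogdan, Kulczycki and Kwa\'snicki conjectured the converse. We show that the converse is false when $\alpha\le d$: a punctured ball with many tiny holes has such times although $0$ is inaccessible. We also show that the converse is true when $d=1<\alpha<2$. The dividing line is whether the range of $X$ has measure zero or covers intervals.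
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

Let $d\ge1$ and $0<\alpha<2$. Let $X=(X_t)_{t\ge0}$ be the isotropic symmetric $\alpha$-stable L\'evy process in $\mathbb{R}^d$, that is, the process generated by the fractional Laplacian
\[
\Delta^{\alpha/2}\phi(x)=\lim_{\varepsilon\to0^+}\int_{|y-x|>\varepsilon}[\phi(y)-\phi(x)]\,\nu(x,y)\,dy,
\qquad \nu(x,y)=\mathcal{A}_{d,-\alpha}|y-x|^{-d-\alpha},
\]
where $\mathcal{A}_{d,\gamma}=\Gamma((d-\gamma)/2)/(2^{\gamma}\pi^{d/2}|\Gamma(\gamma/2)|)$ for $-2<\gamma<2$. The paths are right-continuous with left limits, and $P^y,E^y$ refer to the process started at $y$. For a bounded open set $D$ let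
\[
\tau_D=\inf\{t\ge0:X_t\notin D\},\qquad s_D(y)=E^y\tau_D\quad(y\in D),
\]
and for $z\in D^c$ let
\[
\Lambda_z(s_D)=\int_D s_D(y)\,\nu(y,z)\,dy\in(0,\infty].
\]
A point $z\in\partial D$ is called \emph{accessible} from $D$ if $\Lambda_z(s_D)=\infty$.

Suppose now that $0\in\partial D$. We call $\tau_0\ge0$ an \emph{entrance time of length $\ell>0$} if
\[
X_t-X_{\tau_0}\in D\qquad\text{for all }t\in(\tau_0,\tau_0+\ell),
\]
and we say that $D$ has the \emph{entrance property} if almost surely there is an entrance time of length $1$. The time $\tau_0$ may depend on the whole path; it need not be a stopping time. Only increments of $X$ are involved, so the starting point plays no role. By right-continuity $X_t-X_{\tau_0}\to0$ as $t\downarrow\tau_0$: seen from its own initial point, a piece of the path enters $D$ through the boundary point $0$, and does so without an initial jump.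

The problem comes from the paper \cite{BKK} of Bogdan, Kulczycki and Kwa\'snicki. Two facts are known.
\begin{itemize}
\item[(K1)] For every bounded open $D$ with $0\in\partial D$, if $\Lambda_0(s_D)=\infty$ then $D$ has the entrance property.
\item[(K2)] For thorns with vertex at $0$, the entrance property holds if and only if $\Lambda_0(s_D)=\infty$.
\end{itemize}
The conjecture of \cite{BKK} is that accessibility characterizes the entrance property: \emph{for every bounded open $D$ with $0\in\partial D$, the entrance property holds if and only if $\Lambda_0(s_D)=\infty$.} Its authors relate the question to the continuous convergence to $0$ of the trajectories of the corresponding conditional process at its lifetime. We prove the following two theorems.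

\begin{theorem}\label{thm:A}
Let $0<\alpha<2$ and $\alpha\le d$, that is, $d\ge2$, or $d=1$ and $\alpha\le1$. There is a bounded open set $D$ with $0\in\partial D$ and $\Lambda_0(s_D)<\infty$ that has the entrance property. More generally, for every Borel function $\varphi:(0,\infty)\to(0,\infty)$ that is bounded on compact subsets of $(0,\infty)$, the set $D$ can be chosen to have the entrance property and to satisfy $\int_D s_D(y)\varphi(|y|)\,dy<\infty$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $d=1<\alpha<2$. If $D$ is bounded and open, $0\in\partial D$ and $\Lambda_0(s_D)<\infty$, then almost surely there is no entrance time of any length $\ell>0$.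
\end{theorem}

So the conjecture as stated is false, and for $\alpha\le d$ no condition of the form $\int_D s_D(y)\varphi(|y|)\,dy=\infty$, with $\varphi$ as in Theorem~\ref{thm:A}, is necessary for the entrance property. For $d=1<\alpha<2$, Theorem~\ref{thm:B} and (K1) show that the entrance property is equivalent to $\Lambda_0(s_D)=\infty$. The conjecture therefore holds exactly for those pairs $(d,\alpha)$ with $\alpha>d$. The proofs of the two theorems use neither (K1) nor (K2).

\subsection{What $\Lambda_0(s_D)$ measures}\label{sec:meaning}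

Scaling gives $s_{aD}(ay)=a^\alpha s_D(y)$ for $a>0$, and hence $\Lambda_0(s_{aD})=\Lambda_0(s_D)$. Thus $\Lambda_0(s_D)$ is a sum over the dyadic annuli around $0$ of dimensionless terms, each of which says how much room $D$ leaves to the process at that scale.

The quantity also has a direct meaning for the path. Write $\Delta X_t=X_t-X_{t-}$, and for a jump time $t$ with $\Delta X_t\in D$ let $\sigma_t=\inf\{s\ge0:X_{t+s}-X_{t-}\notin D\}$ be the time spent in the translate $X_{t-}+D$ after the jump. Then for $\eta>0$
\begin{equation}\label{eq:jumpcount}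
E\sum_{0<t\le1}\sigma_t\,\mathbf{1}\{\Delta X_t\in D,\ |\Delta X_t|<\eta\}=\int_{D\cap B(0,\eta)}s_D(y)\,\nu(0,y)\,dy .
\end{equation}
Indeed, the times of jumps larger than $1/k$ form a sequence of stopping times; at each of them the strong Markov property replaces $\sigma_t$ by $s_D(\Delta X_t)$, the L\'evy system formula (F4) below computes the mean of the resulting sum, and we let $k\to\infty$. A jump time $t$ with $|\Delta X_t|<\eta$ and $\sigma_t\ge1$ is an approximate entrance time: the path enters $X_{t-}+D$ by a small jump and stays for a unit of time. By \eqref{eq:jumpcount} the expected number of such $t\in(0,1]$ is at most $\int_{D\cap B(0,\eta)}s_D\,\nu$, and this tends to $0$ with $\eta$ when $\Lambda_0(s_D)<\infty$. If true entrance times were always limits of approximate ones, the conjecture would follow. The simplest sets agree with the conjecture.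

\begin{example}\label{ex:ball}
Let $\alpha\le d$ and $D=B\setminus\{0\}$ with $B=B(0,R)$ and $R$ so large that $P^0(\sup_{s\le1}|X_s|<R)>0$. By Lemma~\ref{lem:polar}(b), the process started at $y\ne0$ does not hit $0$, so $s_D=s_B$ on $D$; and $s_B\ge E^0\tau_{B(0,R/2)}>0$ on $B(0,R/2)$. Hence $\Lambda_0(s_D)=\infty$. By Lemma~\ref{lem:polar}(c), almost surely $X_{k+s}\ne X_k$ for all $s\in(0,1]$ and all integers $k\ge0$. So each integer $k$ is, independently and with a fixed positive probability, an entrance time of length $1$.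
\end{example}

\begin{example}\label{ex:interval}
Let $d=1$ and $D=(0,1)$. Then $s_D(y)=c\,(y(1-y))^{\alpha/2}$ \cite{Getoor}, so $\Lambda_0(s_D)\ge c\int_0^{1/2}y^{-1-\alpha/2}\,dy=\infty$, and (K1) provides entrance times. When $\alpha>1$ they are truly exceptional: by Lemma~\ref{lem:cover}(c), after any finite stopping time $\sigma$ the path returns to $X_\sigma$ at times arbitrarily close to $\sigma$, so $\sigma$ is almost surely not an entrance time.
\end{example}

\subsection{Why the answer depends on $\alpha$ and $d$}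

The count \eqref{eq:jumpcount} tests only countably many base points $X_{t-}$, and each of them exactly. An entrance time is chosen among uncountably many times, and this freedom allows a fine tuning of the base point $X_{\tau_0}$. What matters is whether a small change of the base point changes the fate of the path.

When $\alpha\le d$ the range of $X$ has measure zero. We remove from the punctured ball of Example~\ref{ex:ball}, in each dyadic annulus, a large number of very small balls with random centers. They are so numerous that a process started in the annulus meets one of them very quickly, which makes $s_D$ as small as we like. But they are so small that the tube around $(X_s-X_t)_{s\in[t,t+1]}$ which has to be free of centers is essentially disjoint from the tube belonging to another time $t'$. Different times are then almost independent trials, each succeeds with a probability bounded below, and any interval contains as many trials as we need. Sections~\ref{sec:sausage}--\ref{sec:construction} carry this out.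

When $d=1<\alpha$ the path covers whole intervals. If it comes within distance $r$ of $D^c$, then with probability bounded below it hits, within time of order $r^\alpha$, \emph{all} translates of $D^c$ by less than $r$. Fine tuning is useless, and a first moment count over a grid of base points of mesh $r$ becomes effective. Sections~\ref{sec:gaps}--\ref{sec:count} prove Theorem~\ref{thm:B} in this way. The two parts are independent, and some letters are used in both with different meanings.

\section{Conventions and standard facts}\label{sec:facts}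

We write $|E|$ for Lebesgue measure, $P=P^0$, $E=E^0$, $P_t$ and $p_t$ for the semigroup and the transition density of $X$, and $\nu(y,B)=\int_B\nu(y,w)\,dw$. The probability space is complete and the filtration $(\mathcal{F}_t)$ satisfies the usual conditions. We use the following facts.
\begin{itemize}
\item[(F1)] \emph{Invariance and strong Markov property.} Under $P$, $(X_{at})_{t\ge0}$ has the law of $(a^{1/\alpha}X_t)_{t\ge0}$, and the law of $X$ is invariant under rotations and reflections. If $\sigma$ is a stopping time, then on $\{\sigma<\infty\}$ the process $(X_{\sigma+s}-X_\sigma)_{s\ge0}$ is independent of $\mathcal{F}_\sigma$ and has law $P$.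
\item[(F2)] \emph{Density} \cite{BG}. $p_t(x)\asymp t^{-d/\alpha}\wedge t|x|^{-d-\alpha}$, with constants depending only on $d$ and $\alpha$.
\item[(F3)] \emph{L\'evy's inequality.} $P(\sup_{s\le t}|X_s|\ge a)\le2P(|X_t|\ge a)\le Cta^{-\alpha}$; the last bound follows from (F2).
\item[(F4)] \emph{L\'evy system.} For a stopping time $\zeta$ and a Borel function $H\ge0$ vanishing on the diagonal,
\[
E^x\sum_{0<s\le\zeta}H(X_{s-},X_s)=E^x\int_0^\zeta\!\!\int H(X_s,w)\,\nu(X_s,w)\,dw\,ds .
\]
\item[(F5)] \emph{Time reversal.} For fixed $q>0$, $X_{q-}=X_q$ almost surely, and under $P$ the process $(X_{(q-s)-}-X_q)_{0\le s<q}$ has the law of $(X_s)_{0\le s<q}$.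
\item[(F6)] \emph{Paley--Zygmund inequality.} If $Z\ge0$ and $0<EZ^2<\infty$, then $P(Z\ge\frac12EZ)\ge\frac14(EZ)^2/EZ^2$.
\item[(F7)] \emph{Blumenthal's 0--1 law.} Every event in $\bigcap_{t>0}\sigma(X_s:s\le t)$ has $P$-probability $0$ or $1$.
\end{itemize}
The function $s_D$ is bounded: if $D\subset B(0,R)$, then $P^y(X_1\in D)\le P(|X_1|<2R)<1$ for $y\in D$, so $\tau_D$ has a geometric tail uniformly in $y$. If $D\subset D'$ then $s_D\le s_{D'}$. Finally, by right-continuity $\inf_{a\le s\le b}|X_s-x|$ is an infimum over countably many times, and it is $1$-Lipschitz in $x$; so it is jointly measurable in $x$ and the path, and Fubini's theorem applies to the random sets below.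

\section{Sausages and the range}\label{sec:sausage}

A ball of radius $\varepsilon$ is hit by the path when its center lies in the $\varepsilon$-neighborhood of the range. We therefore study, for $X_0=0$, the \emph{sausage}, its mean volume and the closed range,
\[
S_\varepsilon(t)=\Big\{x:\inf_{s\le t}|X_s-x|<\varepsilon\Big\},\qquad v_\varepsilon(t)=E|S_\varepsilon(t)|,\qquad \mathcal{R}(t)=\overline{\{X_s:0\le s\le t\}} .
\]
We never need the order of magnitude of $v_\varepsilon(t)$. The first lemma, valid for all $d$ and $\alpha$, says that $|S_\varepsilon(t)|$ is comparable to its mean with fixed probability.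

\begin{lemma}\label{lem:volume}
Let $\varepsilon,t>0$.
\begin{itemize}
\item[(a)] $v_\varepsilon(t)<\infty$, and $v_\varepsilon(kt)\le k\,v_\varepsilon(t)$ for $k\in\mathbb{N}$.
\item[(b)] $E|S_\varepsilon(t)|^2\le2v_\varepsilon(t)^2$, and hence $P(|S_\varepsilon(t)|\ge\frac12v_\varepsilon(t))\ge\frac18$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $T_x=\inf\{s\ge0:|X_s-x|<\varepsilon\}$. If $x\in S_\varepsilon(t)$ then $T_x\le t$. If $T_x\le t$ and $x\notin S_\varepsilon(t)$, then $T_x=t$ and $|X_t-x|\ge\varepsilon$, while right-continuity gives $|X_{T_x}-x|\le\varepsilon$; so $|X_t-x|=\varepsilon$, an event of probability $0$. Hence $v_\varepsilon(t)=\int P(T_x\le t)\,dx$, and by translation invariance $\int P^y(T_x\le t)\,dx=v_\varepsilon(t)$ for every $y$.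

(a) Let $c_\varepsilon=E\int_0^1\mathbf{1}\{|X_s|<\varepsilon\}\,ds>0$. Since $|X_{T_x}-x|\le\varepsilon$, the strong Markov property at $T_x$ gives $E\int_0^{t+1}\mathbf{1}\{|X_s-x|<2\varepsilon\}\,ds\ge c_\varepsilon P(T_x\le t)$. Integration in $x$ yields $c_\varepsilon v_\varepsilon(t)\le(t+1)|B(0,2\varepsilon)|$. The set $S_\varepsilon(kt)$ is the union of the sausages over $[(i-1)t,it]$, $1\le i\le k$, each of which is a translate of a set with the law of $S_\varepsilon(t)$.

(b) On $\{T_x\le T_{x'}\le t\}$ the path after $T_x$ enters $B(x',\varepsilon)$ at time $T_{x'}-T_x\le t$. By symmetry in $x,x'$ and the strong Markov property,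
\[
E|S_\varepsilon(t)|^2\le2\iint P(T_x\le T_{x'}\le t)\,dx\,dx'\le2\int E\Big[\mathbf{1}_{T_x\le t}\int P^{X_{T_x}}(T_{x'}\le t)\,dx'\Big]dx=2v_\varepsilon(t)^2 .
\]
The second claim is (F6).
\end{proof}

The next lemma is the only place in the proof of Theorem~\ref{thm:A} where $\alpha\le d$ is used.

\begin{lemma}\label{lem:polar}
Let $\alpha\le d$.
\begin{itemize}
\item[(a)] $E|\mathcal{R}(1)|=0$, and $v_\varepsilon(1)\to0$ as $\varepsilon\to0$.
\item[(b)] $P(x\in\mathcal{R}(t))=0$ for all $x\ne0$ and $t>0$. If $V$ is compact and $0\notin V$, then $\sup_{x\in V}P(x\in S_\varepsilon(t))\to0$ as $\varepsilon\to0$.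
\item[(c)] For $0<a<b$, $P\big(0\in\overline{\{X_s:a\le s\le b\}}\big)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $\pi_t(x)=P(x\in\mathcal{R}(t))$.

(a) Since $\bigcap_\varepsilon S_\varepsilon(1)=\mathcal{R}(1)$ and $v_\varepsilon(1)<\infty$, we have $v_\varepsilon(1)\downarrow\mu:=E|\mathcal{R}(1)|<\infty$. Let $\mathcal{R}'=\overline{\{X_s:1\le s\le2\}}$. Scaling and $\mathcal{R}(2)=\mathcal{R}(1)\cup\mathcal{R}'$ give
\[
2^{d/\alpha}\mu=E|\mathcal{R}(2)|=2\mu-E|\mathcal{R}(1)\cap\mathcal{R}'| .
\]
If $\alpha<d$ this forces $\mu=0$ at once. In general $2^{d/\alpha}\ge2$ forces $E|\mathcal{R}(1)\cap\mathcal{R}'|=0$, and this settles the critical case $d=\alpha=1$ as well. The sets $\mathcal{R}(1)-X_1$ and $\mathcal{R}'-X_1$ are independent, and the second has the law of $\mathcal{R}(1)$. So has the first: since $X_{1-}=X_1$ almost surely,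
\[
\mathcal{R}(1)=\overline{\{X_s:0\le s<1\}}=\overline{\{X_{u-}:0<u\le1\}}
\]
(each $X_{u-}$ is a limit of values $X_s$ with $s\uparrow u$, and each $X_s$ is a limit of values $X_{u-}$ with $u\downarrow s$), and (F5) applies with $q=1$. Therefore $0=E|(\mathcal{R}(1)-X_1)\cap(\mathcal{R}'-X_1)|=\int\pi_1(x)^2\,dx$, so $\pi_1=0$ almost everywhere and $\mu=\int\pi_1=0$.

(b) The function $\pi_1$ is radial and vanishes almost everywhere, and $\pi_s(x)=\pi_1(s^{-1/\alpha}x)$. So for each $x\ne0$ we have $\pi_s(x)=0$ for almost every $s>0$, in particular for some $s>t$; and $\pi_t(x)\le\pi_s(x)$. Consequently $P(x\in S_\varepsilon(t))\downarrow0$ for each $x\ne0$. Given $\eta>0$, choose for each $x_0\in V$ a radius $\varepsilon(x_0)$ with $P(x_0\in S_{2\varepsilon(x_0)}(t))<\eta$, and cover $V$ by finitely many balls $B(x_0,\varepsilon(x_0))$. If $\varepsilon$ is at most the least of these radii and $x\in B(x_0,\varepsilon(x_0))$, then $x\in S_\varepsilon(t)$ implies $x_0\in S_{2\varepsilon(x_0)}(t)$; so $P(x\in S_\varepsilon(t))<\eta$ on $V$.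

(c) By the Markov property at $a$ the probability equals $\int p_a(y)\,\pi_{b-a}(-y)\,dy=0$.
\end{proof}

The holes will be closed balls, so closed sausages appear too. They differ from open ones by a null set.

\begin{lemma}\label{lem:level}
If $C\subset\mathbb{R}^d$ is closed and nonempty and $\varepsilon>0$, then $\{x:\operatorname{dist}(x,C)=\varepsilon\}$ has measure zero.
\end{lemma}

\begin{proof}
Let $x$ be in this set, let $c\in C$ with $|x-c|=\varepsilon$, let $0<\varrho<\varepsilon$ and $x'=x+\frac{\varrho}{2\varepsilon}(c-x)$. Then $|x'-c|=\varepsilon-\varrho/2$, so the open ball $B(x',\varrho/2)\subset B(x,\varrho)$ consists of points at distance less than $\varepsilon$ from $c$. The set occupies at most the fraction $1-2^{-d}$ of $B(x,\varrho)$, so it has no point of density.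
\end{proof}

\section{Random holes in one annulus}\label{sec:annulus}

In this section and the next, $\alpha\le d$ and $\varphi$ is as in Theorem~\ref{thm:A}. Fix $R$ with $P(\sup_{s\le2}|X_s|<R/2)\ge\frac34$, which is possible by (F3), and put
\[
B=B(0,R),\qquad\bar s=\sup_Bs_B,\qquad U_n=\{2^{-n}R<|x|<2^{1-n}R\},\quad n\ge1 .
\]
Fix $n$. For $0<\beta<2^{-n}R/4$ let $U_n^\beta=\{2^{-n}R+\beta\le|x|\le2^{1-n}R-\beta\}$, and define $U_n^{2\beta}$ in the same way. For $A>0$ and $0<\varepsilon<\beta/2$ let $\mathcal{P}$ be a Poisson point process on $U_n^\beta$, independent of $X$, with intensity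
\[
\lambda=A/v_\varepsilon(1).
\]
Thus $\mathcal{P}$ is a finite random set, the number of its points in a Borel set $Q\subset U_n^\beta$ is Poisson with mean $\lambda|Q|$, and these numbers are independent for disjoint sets. We write $\mathbf{P},\mathbf{E}$ for the law of $\mathcal{P}$. The union of the holes, $K=\bigcup_{x\in\mathcal{P}}\overline{B}(x,\varepsilon)$, is a compact subset of $U_n$. The normalization of $\lambda$ is such that the sausage of a path of unit duration contains on average at most $A$ centers, whatever $\varepsilon$ is: for the path, the holes act roughly like killing at rate $A$.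

For a compact set $K$ call a time $t$ \emph{$K$-good} if $\inf_{s\in[t,t+1]}\operatorname{dist}(X_s-X_t,K)>0$, with $\operatorname{dist}(\cdot,\emptyset)=\infty$. For our $K$, since $\mathcal{P}$ is finite and $\operatorname{dist}(y,\overline{B}(x,\varepsilon))=(|y-x|-\varepsilon)^+$, the time $t$ is $K$-good exactly when $\mathcal{P}\cap Q(t)=\emptyset$, where
\[
Q(t)=\Big\{x\in U_n^\beta:\inf_{s\in[t,t+1]}|X_s-X_t-x|\le\varepsilon\Big\}.
\]
We need two things that seem to conflict: $A$ must be large, so that exit times are small, and yet good times must exist with probability close to $1$. The case of two candidate times shows how this is possible.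

\begin{example}\label{ex:two}
Let $0<t_1<t_2<1$ and $Q_i=Q(t_i)$. Given the path, inclusion--exclusion gives
\[
\mathbf{P}(\text{neither $t_1$ nor $t_2$ is good})=1-e^{-\lambda|Q_1|}-e^{-\lambda|Q_2|}+e^{-\lambda|Q_1\cup Q_2|}.
\]
If $Q_1=Q_2$ this is $1-e^{-\lambda|Q_1|}$, and the second candidate brings nothing. If $|Q_1\cap Q_2|=0$ it is $(1-e^{-\lambda|Q_1|})(1-e^{-\lambda|Q_2|})$, as for independent trials, and each factor is bounded away from $1$ as long as $\lambda|Q_i|$, which has mean at most $A$, stays bounded. The two tubes are built mostly from the same piece of path: if $S$ is the sausage of $X-X_{t_2}$ over $[t_2,t_2+1]$, then $Q_2$ lies in $S$ and the main part of $Q_1$ lies in $\Delta+S$, where $\Delta=X_{t_2}-X_{t_1}$ is independent of $S$ and has a bounded density. Since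
\begin{equation}\label{eq:autocorr}
\int|(z+S)\cap S|\,dz=\iint\mathbf{1}_S(x)\mathbf{1}_S(x-z)\,dx\,dz=|S|^2,
\end{equation}
the overlap has mean of order $v_\varepsilon(1)^2$, and after multiplication by $\lambda$ of order $Av_\varepsilon(1)$. So for fixed $t_1,t_2,A$ we approach the independent case as $\varepsilon\to0$, because $v_\varepsilon(1)\to0$.
\end{example}

The order of the choices is dictated by this example: first $A$, then the number and the positions of the candidate times, and last $\varepsilon$. The first lemma must therefore be uniform in $\varepsilon$. We put $s_{B\setminus K}=0$ on $K$.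

\begin{lemma}\label{lem:exit}
For every $\eta>0$ there are $\beta$ and $A$ such that for all $\varepsilon<\beta/2$ there is a function $H(y,\mathcal{P})$, jointly measurable, with $s_{B\setminus K}\le H(\cdot,\mathcal{P})$ on $U_n$ and $\mathbf{E}\int_{U_n}H(y,\mathcal{P})\varphi(|y|)\,dy\le\eta$.
\end{lemma}

\begin{proof}
Let $\bar\varphi$ be the supremum of $\varphi$ on $[2^{-n}R,2^{1-n}R]$; it is finite by the hypothesis on $\varphi$. Choose $\beta$ with $\bar s\bar\varphi\,|U_n\setminus U_n^{2\beta}|\le\eta/2$ and put $H=\bar s$ on $U_n\setminus U_n^{2\beta}$. For $y\in U_n^{2\beta}$ and a number $t\in(0,1]$ to be chosen, put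
\[
H(y,\mathcal{P})=t+\bar s\,P\big(\mathcal{P}\cap(y+S_\varepsilon(t))=\emptyset\big),
\]
where $P$ acts on $X$ only. If $\mathcal{P}$ has a point in $y+S_\varepsilon(t)$, then $y+X$ has entered $K$ by time $t$. By the Markov property at $t$, $s_{B\setminus K}(y)\le t+\bar sP^y(\tau_{B\setminus K}>t)\le H(y,\mathcal{P})$. By Fubini's theorem,
\[
\mathbf{E}H(y,\mathcal{P})=t+\bar s\,E\exp\big(-\lambda|U_n^\beta\cap(y+S_\varepsilon(t))|\big).
\]
We need a lower bound for $|S_\varepsilon(t)|$ that holds with probability close to $1$, whereas Lemma~\ref{lem:volume}(b) gives only probability $\frac18$. So split $[0,t]$ into $J$ equal pieces. The volumes of their sausages are independent, and with probability at least $1-(7/8)^J$ one of them is at least $\frac12v_\varepsilon(t/J)$. By Lemma~\ref{lem:volume}(a), $v_\varepsilon(1)\le\lceil J/t\rceil v_\varepsilon(t/J)\le(2J/t)\,v_\varepsilon(t/J)$, so on this event $\lambda|S_\varepsilon(t)|\ge At/(4J)$. If also $\sup_{s\le t}|X_s|<\beta/2$, then $y+S_\varepsilon(t)\subset B(y,\beta)\subset U_n^\beta$.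 Hence
\[
\mathbf{E}H(y,\mathcal{P})\le t+\bar s\Big[P\big(\sup_{s\le t}|X_s|\ge\beta/2\big)+(7/8)^J+e^{-At/(4J)}\Big].
\]
Choose $J$ large, then $t$ small, using (F3), then $A$ large, so that the right side is at most $\eta/(2\bar\varphi|U_n|)$. None of these choices involves $\varepsilon$.
\end{proof}

\begin{lemma}\label{lem:good}
Let $n,\beta,A$ be fixed. For every interval $[a,b]\subset[0,1]$ with $a<b$ and every $\eta'>0$ there are $t_1<\dots<t_m$ in $(a,b)$ such that
\[
\limsup_{\varepsilon\to0}\ \mathbf{P}\otimes P(\text{no $t_i$ is $K$-good})\le\eta' .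
\]
\end{lemma}

\begin{proof}
Put $\theta=\eta'/2$, choose $m$ with $(1-e^{-2A/\theta})^m\le\eta'/2$, take any $t_1<\dots<t_m$ in $(a,b)$ and let $Q_i=Q(t_i)$. By Lemma~\ref{lem:level}, applied to the closure of $\{X_s-X_{t_i}:s\in[t_i,t_i+1]\}$, replacing ``$\le\varepsilon$'' by ``$<\varepsilon$'' changes $Q_i$ by a null set.

\emph{Overlaps.} Let $i<j$ and $\Delta=X_{t_j}-X_{t_i}$. Let $S$ be the $\varepsilon$-sausage of $X-X_{t_j}$ over $[t_j,t_j+1]$ and $\Pi$ the $\varepsilon$-sausage of $X-X_{t_i}$ over $[t_i,t_j]$. Since $[t_i,t_i+1]\subset[t_i,t_j]\cup[t_j,t_j+1]$, up to null sets $Q_j\subset U_n^\beta\cap S$ and $Q_i\subset\Pi\cup(\Delta+S)$. The set $S$ is independent of $(\Pi,\Delta)$ and has the law of $S_\varepsilon(1)$, and $P(x\in\Pi)\le P(x\in S_\varepsilon(1))$ because $t_j-t_i<1$. By \eqref{eq:autocorr} and Lemma~\ref{lem:volume}(b),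
\begin{align*}
E|Q_i\cap Q_j|&\le\int_{U_n^\beta}P(x\in\Pi)P(x\in S)\,dx+E\int p_{t_j-t_i}(z)\,|(z+S)\cap S|\,dz\\
&\le v_\varepsilon(1)\Big[\sup_{x\in U_n^\beta}P(x\in S_\varepsilon(1))+2\|p_{t_j-t_i}\|_\infty\,v_\varepsilon(1)\Big].
\end{align*}
By Lemma~\ref{lem:polar}(a),(b) the bracket tends to $0$, so $\lambda E|Q_i\cap Q_j|\to0$ as $\varepsilon\to0$.

\emph{Independent trials.} The sets $Q_i'=Q_i\setminus\bigcup_{j\ne i}Q_j$ are disjoint. If no $t_i$ is good, then $\mathcal{P}$ meets every $Q_i$, so it meets some $Q_i\cap Q_j$ or it meets every $Q_i'$. Given the path,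
\[
\mathbf{P}(\text{no $t_i$ is good})\le\lambda\sum_{i<j}|Q_i\cap Q_j|+\prod_{i=1}^m\big(1-e^{-\lambda|Q_i|}\big).
\]
The factors still depend on the same path, so we bound them by one variable. As $t_i+1\le2$, up to a null set $Q_i\subset S_\varepsilon(2)-X_{t_i}$, so $\lambda|Q_i|\le Z:=\lambda|S_\varepsilon(2)|$, and $EZ\le2A$ by Lemma~\ref{lem:volume}(a). Therefore the mean of the product is at most $P(Z>2A/\theta)+(1-e^{-2A/\theta})^m\le\theta+\eta'/2=\eta'$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:construction}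

We need one time $\tau_0$ that is good for the holes in all annuli at once. We find it by nested intervals: a time that is good for $K_n$ stays good on a short interval to its right, and Lemma~\ref{lem:good} supplies candidates for $K_{n+1}$ inside any interval, however short. A second point needs care. The set $D$ does not contain $0$, so the path must not return to $X_{\tau_0}$, and Lemma~\ref{lem:polar}(c) does not apply to the random time $\tau_0$. We therefore build this requirement into the quantity that is propagated along the nested intervals. For $n\ge1$, a compact set $K_n$ and $t\ge0$ let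
\[
d_n(t)=\min\Big\{1,\ \inf_{s\in[t,t+1]}\operatorname{dist}(X_s-X_t,K_n),\ \inf_{s\in[t+\frac1{n+1},\,t+1]}|X_s-X_t|\Big\},
\]
and for $0<\eta\le1$ let $O_n(t,\eta)$ be the event that $\sup_{u\le\eta}|X_{t+u}-X_t|$ and $\sup_{u\le\eta}|X_{t+1+u}-X_{t+1}|$ are both at most $d_n(t)/4$.

\begin{lemma}\label{lem:stable}
On $O_n(t,\eta)$ we have $d_n(t')\ge d_n(t)/2$ for all $t'\in[t,t+\eta]$.
\end{lemma}

\begin{proof}
Write $d=d_n(t)$ and let $s\in[t',t'+1]$. Put $\hat s=\min(s,t+1)\in[t,t+1]$. Then $|X_{t'}-X_t|\le d/4$, and $|X_s-X_{\hat s}|\le d/4$ because either $s=\hat s$ or $s\in(t+1,t+1+\eta]$. So $X_s-X_{t'}$ is within $d/2$ of $X_{\hat s}-X_t$, whose distance from $K_n$ is at least $d$. If $s\ge t'+\frac1{n+1}$, then $\hat s\ge t+\frac1{n+1}$, and $|X_{\hat s}-X_t|\ge d$.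
\end{proof}

\subsection*{Choice of the holes}
Let $q_n=2^{-n-3}$, $\mathcal{T}_0=\{0\}$, $\eta_0=1$. Let $n\ge1$ and suppose that a finite set $\mathcal{T}_{n-1}\subset[0,1)$ and $\eta_{n-1}>0$ are given with $[\tau,\tau+\eta_{n-1}]\subset[0,1]$ for $\tau\in\mathcal{T}_{n-1}$.
\begin{enumerate}
\item Choose $\beta,A$ by Lemma~\ref{lem:exit} with $\eta=2^{-n}/4$.
\item For each $\tau\in\mathcal{T}_{n-1}$ choose finitely many times in $(\tau,\tau+\eta_{n-1})$, the \emph{children} of $\tau$, by Lemma~\ref{lem:good} with $\eta'=q_n/(8\,\#\mathcal{T}_{n-1})$. Let $\mathcal{T}_n$ be the set of all children.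
\item Choose $\varepsilon<\beta/2$ so small that $\mathbf{P}\otimes P(\text{some $\tau\in\mathcal{T}_{n-1}$ has no $K$-good child})\le q_n/4$. By Markov's inequality, each of the events $\{\int_{U_n}H\varphi>2^{-n}\}$ and $\{P(\text{some $\tau$ has no $K$-good child})>q_n\}$ has $\mathbf{P}$-probability at most $\frac14$. Fix a realization outside both. It gives a deterministic compact set $K_n\subset U_n$ with
\begin{equation}\label{eq:Kn}
\int_{U_n}s_{B\setminus K_n}(y)\varphi(|y|)\,dy\le2^{-n},\qquad P(\text{some $\tau\in\mathcal{T}_{n-1}$ has no $K_n$-good child})\le q_n .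
\end{equation}
\item For fixed $t$, right-continuity at $t$ and $t+1$ shows that on $\{d_n(t)>0\}$ the event $O_n(t,\eta)$ occurs for all small $\eta$. Since $\mathcal{T}_n$ is finite, there is $\eta_n\in(0,1]$ such that $[t,t+\eta_n]\subset[\tau,\tau+\eta_{n-1}]$ whenever $t$ is a child of $\tau$, and
\begin{equation}\label{eq:On}
P\big(\text{for some $t\in\mathcal{T}_n$, $d_n(t)>0$ and $O_n(t,\eta_n)$ fails}\big)\le q_n .
\end{equation}
\end{enumerate}
Put $D=B\setminus\big(\{0\}\cup\bigcup_nK_n\big)$. The sets $K_n\subset U_n$ are compact and accumulate only at $0$, so $D$ is open and bounded.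

\subsection*{The entrance property}
Let $\mathcal{G}$ be the event that none of the failures in \eqref{eq:Kn} and \eqref{eq:On} occurs for any $n$ and that $\sup_{s\le2}|X_s|<R/2$. Then $P(\mathcal{G})\ge1-\sum_n2q_n-\frac14=\frac12$. By Lemma~\ref{lem:polar}(c), applied to $X_{t+\cdot}-X_t$, almost surely $d_n(t)>0$ for all $n$ and all $K_n$-good $t\in\mathcal{T}_n$; we discard the null set where this fails. On $\mathcal{G}$ let $T_0=0$ and let $T_n$ be the first $K_n$-good child of $T_{n-1}$. The compact intervals $[T_n,T_n+\eta_n]\subset[0,1]$ are nested and $T_n$ increases, so $\tau_0=\lim T_n$ lies in all of them. By Lemma~\ref{lem:stable}, $d_n(\tau_0)\ge d_n(T_n)/2>0$ for every $n\ge1$. Thus $X_s-X_{\tau_0}\notin K_n$ for $s\in[\tau_0,\tau_0+1]$ and $X_s\ne X_{\tau_0}$ for $s\in[\tau_0+\frac1{n+1},\tau_0+1]$, for every $n$; and $|X_s-X_{\tau_0}|<R$ since $s\le2$. Hence $X_s-X_{\tau_0}\in D$ for all $s\in(\tau_0,\tau_0+1]$.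

Letting $s\downarrow\tau_0$ we see that $0\in\overline{D}$, so $0\in\partial D$. The blocks $(X_{2k+s}-X_{2k})_{0\le s\le2}$, $k\ge0$, are independent with the law of $(X_s)_{0\le s\le2}$, and for each the event corresponding to $\mathcal{G}$ has probability at least $\frac12$. Almost surely one of these events occurs, and it yields an entrance time of length $1$.

\subsection*{Inaccessibility}
Since $D\subset B\setminus K_n$, we have $s_D\le s_{B\setminus K_n}$ on $D\cap U_n$. The annuli $U_n$ cover $B$ up to a null set, so \eqref{eq:Kn} gives $\int_Ds_D(y)\varphi(|y|)\,dy\le\sum_n2^{-n}<\infty$. For $\varphi(u)=u^{-d-\alpha}$ this says that $\Lambda_0(s_D)<\infty$. Theorem~\ref{thm:A} is proved. \hfill$\square$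

\section{Gaps and covering when $d=1<\alpha$}\label{sec:gaps}

From now on $d=1<\alpha<2$, and $D$ is as in Theorem~\ref{thm:B}. The hypothesis and the conclusion are unchanged when $D$ is replaced by $aD$ (Section~\ref{sec:meaning} and (F1)), so we assume $D\subset(-1,1)$. Let $F=D^c$, a closed set containing $0$, and $J(a)=[-a,a]$. The letters $C,c$ denote positive constants depending only on $\alpha$.

\subsection{Gaps}
A \emph{gap} is a component of $D$. Let $g(x)$ be the length of the gap containing $x$, and $g=0$ on $F$. The hypothesis $\Lambda_0(s_D)<\infty$ is used only through the following lemma.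

\begin{lemma}\label{lem:gaps}
\begin{itemize}
\item[(a)] For every $\varepsilon\in(0,1]$ there is a neighborhood of $0$ such that every gap $G$ meeting it satisfies $|G|\le\varepsilon\operatorname{dist}(0,G)$.
\item[(b)] $\int_{|x|<t}g(x)^\alpha|x|^{-1-\alpha}\,dx$ is finite for small $t$ and tends to $0$ as $t\to0$.
\end{itemize}
\end{lemma}

\begin{proof}
For a gap $G=(a,b)$ we have $s_D(y)\ge s_G(y)=c\,((y-a)(b-y))^{\alpha/2}$ on $G$ \cite{Getoor}. If $0$ were an endpoint of a gap, we would get $\Lambda_0(s_D)=\infty$ as in Example~\ref{ex:interval}. So every gap has positive distance from $0$. With $M_G=\sup_G|y|$ we have $\int_Gs_G(y)|y|^{-1-\alpha}\,dy\ge c\,|G|^{1+\alpha}M_G^{-1-\alpha}$, and therefore $\sum_G(|G|/M_G)^{1+\alpha}\le C\Lambda_0(s_D)<\infty$.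

(a) Only finitely many gaps have $|G|>\frac\varepsilon2M_G$, and a small neighborhood of $0$ misses them. For the others $\operatorname{dist}(0,G)=M_G-|G|\ge M_G/2$, so $|G|\le\varepsilon\operatorname{dist}(0,G)$.

(b) For small $t$, (a) with $\varepsilon=1$ gives $M_G\le2\operatorname{dist}(0,G)$ for the gaps meeting $(-t,t)$. So the integral is at most $2^{1+\alpha}\sum(|G|/M_G)^{1+\alpha}$, summed over these gaps. Each fixed gap drops out of the sum as $t\to0$.
\end{proof}

\subsection{Covering}
Let $Y$ be the stable process on the line. Since $\alpha>1$, it has a jointly continuous local time \cite{Boylan}: there is an event $\Omega_0$ of probability one on which $(x,t)\mapsto L^x_t$ is continuous and $\int_0^tf(Y_s)\,ds=\int f(x)L^x_t\,dx$ for all $t\ge0$ and all Borel $f\ge0$. On $\Omega_0$, for $p<q$ the function $x\mapsto L^x_q-L^x_p$ is the continuous density of the occupation measure of $Y$ over $[p,q]$; in particular it is nonnegative.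

\begin{lemma}\label{lem:local}
On $\Omega_0$: if $0\le a<b$ and $L^x_b>L^x_a$, then $Y_{s-}=Y_s=x$ for some $s\in(a,b]$.
\end{lemma}

\begin{proof}
The function $s\mapsto L^x_s$ is continuous, nondecreasing and not constant on $[a,b]$. It defines a nonzero atomless measure, whose support is uncountable and so contains a point $s\in(a,b]$ that is not one of the countably many jump times of $Y$. If $[p,q]$ is a neighborhood of $s$ in $[a,b]$, then $L^x_q-L^x_p>0$, and by continuity $L^{x'}_q-L^{x'}_p>0$ for $x'$ near $x$. Hence $\int_p^q\mathbf{1}\{|Y_v-x|<\xi\}\,dv>0$ for every $\xi>0$. So $Y$ takes values arbitrarily close to $x$ at times arbitrarily close to $s$, and $Y$ is continuous at $s$.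
\end{proof}

Next, $P(L^0_1>0)>0$. Indeed $L^0_1=\lim_{\xi\to0}Z_\xi$ with $Z_\xi=\frac1{2\xi}\int_0^1\mathbf{1}\{|Y_s|<\xi\}\,ds$. By (F2), $p_s(y)\ge c$ for $s\in[\frac12,1]$, $|y|\le1$, so $EZ_\xi\ge c$ for $\xi\le1$; and by the Markov property $EZ_\xi^2\le2(\int_0^1\|p_s\|_\infty\,ds)^2\le C(\int_0^1s^{-1/\alpha}\,ds)^2<\infty$. The $Z_\xi$ are uniformly integrable, so $EL^0_1\ge c$. By continuity in $x$ there is $\eta>0$ with $c_0:=P(\inf_{|x|\le\eta}L^x_1>0)>0$. Put
\[
T=2(2/\eta)^\alpha,\qquad h=Tr^\alpha\quad(r>0),
\]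
and for a time $a\ge0$, possibly random, let $\mathsf{A}_r(a)$ be the event that $L^{Y_a+y}_{a+h/2}-L^{Y_a+y}_a>0$ for all $|y|\le2r$. This difference is the continuous occupation density at $y$ of the increments $(Y_{a+s}-Y_a)_{0\le s\le h/2}$, so $\mathsf{A}_r(a)$ is determined by these increments.

\begin{lemma}\label{lem:cover}
\begin{itemize}
\item[(a)] On $\Omega_0\cap\mathsf{A}_r(a)$, every point of $Y_a+J(2r)$ equals $Y_{s-}$ for some $s\in(a,a+h]$.
\item[(b)] There is $c_1\in(0,1)$, depending only on $\alpha$, such that $P(\mathsf{A}_r(0),\,Y_h\in dw)\ge c_1p_h(w)\,dw$ for all $r>0$. In particular $P(\mathsf{A}_r(0))\ge c_1$.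
\item[(c)] If $\sigma$ is a stopping time, then almost surely on $\{\sigma<\infty\}$ there are times $s'>\sigma$ arbitrarily close to $\sigma$ with $Y_{s'-}=Y_{s'}=Y_\sigma$. Almost surely this holds with $\sigma$ replaced by every jump time of $Y$ simultaneously.
\end{itemize}
\end{lemma}

\begin{proof}
(a) is Lemma~\ref{lem:local}.

(b) By scaling let $r=1$. Since $T/2=(2/\eta)^\alpha$, scaling also gives $P(\mathsf{A}_1(0))=c_0$, so there is $a_0$ with $c_0':=P(\mathsf{A}_1(0),|Y_{T/2}|\le a_0)>0$. By (F2), $p_{T/2}(w)$ and $p_T(w)$ are both comparable to $(1+|w|)^{-1-\alpha}$, and $1+|w-v|\le(1+a_0)(1+|w|)$ for $|v|\le a_0$; so $p_{T/2}(w-v)\ge c\,p_T(w)$ for such $v$. The event $\mathsf{A}_1(0)$ depends on the path up to $T/2$, and the Markov property at $T/2$ gives the claim with any $c_1\le cc_0'$, $c_1<1$.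

(c) The events $\{L^0_t>0\}$ decrease as $t\downarrow0$ and, by scaling, all have the same probability, at least $c_0$. By (F7) their intersection has probability one, and Lemma~\ref{lem:local} gives the claim for $\sigma=0$. The strong Markov property extends it to stopping times. The jump times are exhausted by countably many stopping times, namely the times of the $i$th jump larger than $1/k$.
\end{proof}

From now on constants may depend on $T$ and $c_1$, which depend only on $\alpha$.

\begin{remark}\label{rem:fail}
By Lemma~\ref{lem:cover}(a),(b) with $h=1$, the range $\mathcal{R}(1)$ contains an interval with positive probability. So $v_\varepsilon(1)\ge E|\mathcal{R}(1)|>0$ for all $\varepsilon$, and the bound on the overlaps in Lemma~\ref{lem:good} no longer tends to $0$.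
\end{remark}

\section{Reduction to a first moment bound}\label{sec:reduction}

\subsection{Time reversal}
An entrance time is not a stopping time, but a rational time $q$ shortly after it is a fixed time. Looking backward from $q$ we see a stable process that converges to an unknown point $z$ while avoiding $z+F$. For a path $Y$ with $Y_0=0$, a time $u\in(0,\infty)$ and a point $z$, consider the conditions
\begin{equation}\label{eq:rev}
Y_{s-}-z\in D\quad(0<s<u),\qquad Y_{u-}=z,\qquad -z\in D .
\end{equation}
The last one gives $0<|z|<1$. For $\delta_0\in(0,1)$ let $\mathsf{H}_{\delta_0}$ be the set of paths for which \eqref{eq:rev} holds for some $u$ and some $z$ with $|z|>\delta_0$. We use the outer probability $P^*$, so that the measurability of $\mathsf{H}_{\delta_0}$ is not an issue.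

\begin{lemma}\label{lem:rev}
If $P^*(\mathsf{H}_{\delta_0})=0$ for all $\delta_0\in(0,1)$, where $Y$ is stable with $Y_0=0$, then Theorem~\ref{thm:B} holds.
\end{lemma}

\begin{proof}
Let $X_0=0$. For rational $q>0$ put $Y_s=X_{(q-s)-}-X_q$ for $0\le s<q$ and $Y_{q+s}=-X_q+X'_s$ for $s\ge0$, where $X'$ is an independent copy of $X$. By right-continuity of $X$, $Y_{s-}=X_{q-s}-X_q$ for $0<s\le q$; in particular $Y_{q-}=-X_q=Y_q$. By (F5), and since a stable process has no jump at the fixed time $q$, the process $Y$ has law $P$. If $\tau_0$ is an entrance time of length $\ell$ and $q\in(\tau_0,\tau_0+\ell)$, put $u=q-\tau_0$ and $z=X_{\tau_0}-X_q$. Then $Y_{u-}=z$, $Y_{s-}-z=X_{q-s}-X_{\tau_0}\in D$ for $0<s<u$, and $-z=X_q-X_{\tau_0}\in D$. So $Y\in\mathsf{H}_{1/k}$ for some $k$. A countable union over $q$ and $k$ of null sets is null.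
\end{proof}

Fix $\delta_0\in(0,1)$.

\subsection{The plan}\label{sec:plan}
We localize $z$ on a grid of mesh $r$: we shift the path by a grid point $x$ such that the target $z+x$ lies in $[0,r)$. The shifted path $Y^x=x+Y$ has law $P^x$ and must avoid $F+(z+x)$. Whenever it is within $r$ of $F$ and the covering event occurs, it hits this set, whatever the value of $z+x\in[0,r)$. So we may kill it by a rule that does not involve $z$. There are about $1/r$ grid points, so we must show that the killed path reaches the origin with probability $o(r)$ on average over $x$.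

Here is the count in outline; the rigorous version follows. Take a window of size $\rho=r/\gamma$ around $0$, with $\gamma$ small, and let $w$ be the occupation density of the killed path, averaged over starting points. From a point $y$ the path jumps into the window at rate of order $\rho|y|^{-1-\alpha}$, so the expected number of grid points for which such a jump occurs is of order $\gamma^{-1}\int_{|y|>\rho}w(y)|y|^{-1-\alpha}\,dy$. In a gap of length $g$ the path lives for a time of order $g^\alpha$, and the killing rule does not see gaps shorter than $r$; so one expects $w\lesssim g^\alpha+r^\alpha$. This turns the part of the count with $|y|<\delta'$ into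
\[
\gamma^{-1}\Big[\int_{|y|<\delta'}g^\alpha|y|^{-1-\alpha}\,dy+r^\alpha\rho^{-\alpha}\Big]=\gamma^{-1}\int_{|y|<\delta'}g^\alpha|y|^{-1-\alpha}\,dy+\gamma^{\alpha-1},
\]
which is small if $\gamma$ is small and $\delta'$ is smaller still, by Lemma~\ref{lem:gaps}(b) and $\alpha>1$. Three points remain. Jumps from distance at least $\delta'$ cannot be treated by a first moment, since the landing point of one such jump lies in the windows of about $1/\gamma$ grid points; they are excluded pathwise by Lemma~\ref{lem:cover}(c). The path may enter the window near its edge, where the jump rate above is not valid; then it still has to cross a distance of order $\rho\gg r$ in a region where it is killed quickly, and this is why the window is larger than the mesh. Finally, the bound on $w$ is proved only in an averaged form, by an energy estimate (Section~\ref{sec:energy}).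

\subsection{Parameters, killing and the two events}
The parameters are chosen in the order $\varepsilon,\delta,\gamma,\delta',\rho$. Put $r=\gamma\rho$, $h=Tr^\alpha$ and $F_r=\{x:\operatorname{dist}(x,F)\le r\}$.
\begin{itemize}
\item[(P1)] $\varepsilon\in(0,\frac1{10}]$ depends only on $\alpha$ and is fixed in \eqref{eq:eps}.
\item[(P2)] $\delta\le\delta_0/2$; every gap meeting $(-2\delta,2\delta)$ satisfies $|G|\le\varepsilon\operatorname{dist}(0,G)$; and $\int_{|x|<4\delta}g^\alpha|x|^{-1-\alpha}\,dx\le\varepsilon$.
\item[(P3)] $\gamma\le\varepsilon$ and $P(\sup_{s\le T\gamma^\alpha}|Y_s|\le1)\ge\frac12$; by scaling, $P(\sup_{s\le h}|Y_s|\le\rho)\ge\frac12$.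
\item[(P4)] $\delta'\le\delta$.
\item[(P5)] $4\rho<\delta'$, $h\le1$, and every gap meeting $J(3\rho)$ satisfies $|G|\le\frac\gamma3\operatorname{dist}(0,G)$.
\end{itemize}
Lemma~\ref{lem:gaps} and (F3) make these choices possible. Note that $r<4\rho<\delta\le\delta_0/2$. The gaps in (P5) have length at most $\gamma\rho=r$, so
\begin{equation}\label{eq:window}
J(3\rho)\subset F_r .
\end{equation}
$C_\delta$ denotes constants that depend only on $\delta$ and $\alpha$, and not on $\gamma,\delta',\rho$.

For a path $Y$ with any starting point let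
\[
\zeta=\inf\{(j+1)h:\ j\ge0,\ Y_{jh}\in F_r,\ \mathsf{A}_r(jh)\text{ occurs}\},\qquad\sigma=\inf\{t:|Y_t|<2\rho\}.
\]
Both are stopping times; $\zeta$ is the killing time. Let $k_0=\lceil\alpha\log(1/\gamma)/\log(1/(1-c_1))\rceil$, so that $(1-c_1)^{k_0}\le\gamma^\alpha$ and $k_0\le C\log(1/\gamma)$. On $\{\sigma<\infty\}$ let $\mathsf{B}$ be the event that $\sup_{s\le k_0h}|Y_{\sigma+s}-Y_\sigma|\ge\rho/2$ or none of the events $\mathsf{A}_r(\sigma+ih)$, $0\le i<k_0$, occurs. Define
\begin{itemize}
\item $\mathsf{E}_1$ (deep entrance): $\sigma<\infty$, $\sigma\le\zeta$, $2\rho\le|Y_{\sigma-}|<\delta'$ and $|Y_\sigma|\le\frac32\rho$;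
\item $\mathsf{E}_2$ (shallow entrance): $\sigma<\zeta$ and $\mathsf{B}$ occurs.
\end{itemize}
When these objects are formed from the shifted path $Y^x=x+Y$ we add the superscript $x$; the events $\mathsf{A}_r(a)$ are the same for $Y$ and $Y^x$. The next lemma says that the killing rule is legitimate for every position of the target in $[0,r)$.

\begin{lemma}\label{lem:kill}
On $\Omega_0$, suppose that \eqref{eq:rev} holds and $z+x\in[0,r)$. If $a\ge0$, $Y^x_a\in F_r$ and $\mathsf{A}_r(a)$ occurs, then $u\le a+h$. In particular $u\le\zeta^x$.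
\end{lemma}

\begin{proof}
Take $p\in F$ with $|p-Y^x_a|\le r$. Then $|p+z-Y_a|=|p+(z+x)-Y_a^x|<2r$, so by Lemma~\ref{lem:cover}(a) there is $s\in(a,a+h]$ with $Y_{s-}-z=p\notin D$. By \eqref{eq:rev}, $s\ge u$.
\end{proof}

\begin{proposition}\label{prop:first}
Let $m=\mathbf{1}\{\delta_0/2<|x|<2\}$. Fix $\varepsilon,\delta,\gamma,\delta'$ and a sequence $\rho_n\downarrow0$ satisfying \textup{(P5)}. Then, with the events formed for $\rho=\rho_n$ and $r_n=\gamma\rho_n$,
\begin{equation}\label{eq:first}
P^*(\mathsf{H}_{\delta_0})\le\liminf_{n\to\infty}\frac1{r_n}\int m(x)\big[P^x(\mathsf{E}_1)+P^x(\mathsf{E}_2)\big]\,dx .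
\end{equation}
\end{proposition}

\begin{proof}
Work on the event of probability one where $\Omega_0$ and the last claim of Lemma~\ref{lem:cover}(c) hold, and let \eqref{eq:rev} hold with $|z|>\delta_0$. Let $x_n$ be any points with $z+x_n\in[0,r_n)$. We show that $m(x_n)=1$ and that $\mathsf{E}_1^{x_n}$ or $\mathsf{E}_2^{x_n}$ occurs for all large $n$.

Fix $n$ and drop it from the notation. From $\delta_0<|z|<1$ and $r<\delta_0/2$ we get $\delta_0/2<|x|<2$. Let $\sigma_1=\inf\{t:|Y^x_t|<\rho\}$ and $\sigma=\sigma^x$. Since $|x|>4\rho$ and $Y^x_{u-}=z+x\in[0,\rho)$, Lemma~\ref{lem:kill} gives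
\[
0<\sigma\le\sigma_1<u\le\zeta^x,\qquad|Y^x_\sigma|\le2\rho\le|Y^x_{\sigma-}|,\qquad|Y^x_{\sigma_1}|\le\rho .
\]

\emph{If $|Y^x_\sigma|>\frac32\rho$, then $\mathsf{E}^x_2$ occurs.} Suppose that $\sup_{s\le k_0h}|Y_{\sigma+s}-Y_\sigma|<\rho/2$; otherwise $\mathsf{B}^x$ occurs and we are done. Since $|Y_{\sigma_1}-Y_\sigma|>\rho/2$, we have $\sigma+k_0h<\sigma_1<u$. For $i<k_0$ we have $Y^x_{\sigma+ih}\in J(\frac52\rho)\subset F_r$ by \eqref{eq:window}, and $\sigma+(i+1)h<u$. By Lemma~\ref{lem:kill} the event $\mathsf{A}_r(\sigma+ih)$ does not occur. So $\mathsf{B}^x$ occurs.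

\emph{If $|Y^x_\sigma|\le\frac32\rho$ and $|Y^x_{\sigma-}|<\delta'$, then $\mathsf{E}^x_1$ occurs}, by definition.

\emph{For all large $n$, $|Y^{x_n}_{\sigma_n-}|<\delta'$}, where $\sigma_n$ is the time $\sigma^{x_n}$ for $\rho=\rho_n$. Otherwise, for infinitely many $n$ the path jumps at time $\sigma_n\in(0,u)$ by at least $\delta'-2\rho_n>\delta'/2$. There are finitely many such jumps in $(0,u)$, so one time $s_0<u$ equals $\sigma_n$ for infinitely many $n$. From $|Y_{s_0}+x_n|\le2\rho_n$ and $x_n\to-z$ we get $Y_{s_0}=z$. By Lemma~\ref{lem:cover}(c) there is $s'\in(s_0,u)$ with $Y_{s'-}=z$, and \eqref{eq:rev} gives $0\in D$, which is false.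

Now fix $\theta\in[0,1)$ and take $x_n$ in the grid $\{(\theta-k)r_n:k\in\mathbb{Z}\}$, which contains exactly one point with $z+x_n\in[0,r_n)$. Up to a null set, $\mathsf{H}_{\delta_0}$ is contained in the lower limit as $n\to\infty$ of the unions of $\mathsf{E}_1^x\cup\mathsf{E}_2^x$ over grid points with $m(x)=1$. By Fatou's lemma, $P^*(\mathsf{H}_{\delta_0})\le\liminf_n\Sigma_n(\theta)$, where $\Sigma_n(\theta)$ is the sum of $m(x)[P^x(\mathsf{E}_1)+P^x(\mathsf{E}_2)]$ over the grid. The integral of $\Sigma_n(\theta)$ over $\theta\in[0,1)$ is the expression in \eqref{eq:first}, and a second use of Fatou's lemma ends the proof.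
\end{proof}

\section{The occupation density of the killed process}\label{sec:energy}

All parameters are now fixed subject to (P1)--(P5).

\subsection{A symmetric equation}
Let $n_j$ be the density of the surviving mass at time $jh$: $n_j(y)\,dy=\int m(x)P^x(\zeta>jh,\,Y_{jh}\in dy)\,dx$, so $n_0=m$. We have $\zeta>(j+1)h$ if and only if $\zeta>jh$ and not both $Y_{jh}\in F_r$ and $\mathsf{A}_r(jh)$ occur. By the Markov property at $jh$ and Lemma~\ref{lem:cover}(b),
\[
n_{j+1}(w)\le\int n_j(y)\big[1-c_1\mathbf{1}_{F_r}(y)\big]p_h(w-y)\,dy=P_h(Mn_j)(w),\qquad M=1-c_1\mathbf{1}_{F_r}.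
\]
This is the purpose of Lemma~\ref{lem:cover}(b): the killing, which is correlated with the displacement, is dominated by a killing that depends only on the position. Define $\tilde n_0=m$, $\tilde n_{j+1}=P_h(M\tilde n_j)$. By induction $n_j\le\tilde n_j\le1$. Put
\[
N=h\sum_{j\ge0}\tilde n_j,\qquad w=MN,\qquad\kappa=p_h/h,\qquad b=c_1/(1-c_1).
\]
Then $w\le N\le(1-c_1)^{-1}w$. We work with $w$ rather than $N$ because its equation involves the symmetric operator $I-P_h$ plus a nonnegative potential. By (F2) and $h^{1/\alpha}=T^{1/\alpha}r$,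
\begin{equation}\label{eq:kappa}
c\,(r+|v|)^{-1-\alpha}\le\kappa(v)\le C|v|^{-1-\alpha}.
\end{equation}
In double integrals, the subscripts $x,y$ on $w$ and $f$ denote evaluation.

\begin{lemma}\label{lem:N}
$\|N\|_1+\|N\|_\infty\le C$, and for every bounded integrable $f\ge0$,
\begin{equation}\label{eq:energy}
\frac12\iint(w_x-w_y)(w_xf_x-w_yf_y)\kappa(x-y)\,dx\,dy+\frac bh\int_{F_r}w^2f=\int mwf .
\end{equation}
\end{lemma}

\begin{proof}
Let $i_0=\lceil1/h\rceil$, so $1\le i_0h$ and $(i_0+1)h\le3$. Since $M\le1$, $\tilde n_{j+i_0}\le P_{i_0h}\tilde n_j$ and $\|\tilde n_j\|_1$ is nonincreasing. The set $\{|y|\ge1\}$ lies in $F$, and for $y\ge0$, hence by symmetry for all $y$,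
\[
P^y(|Y_{i_0h}|\ge1)\ge P(Y_{i_0h}\ge1)\ge\tfrac12P(|Y_1|\ge1)=:c_2 .
\]
Therefore $\|\tilde n_{j+i_0+1}\|_1=\|M\tilde n_{j+i_0}\|_1\le\int\tilde n_j(y)E^yM(Y_{i_0h})\,dy\le(1-c_1c_2)\|\tilde n_j\|_1$, and $\|N\|_1\le h(i_0+1)\|m\|_1/(c_1c_2)\le C$. Also $\tilde n_{j+i_0}\le\|p_{i_0h}\|_\infty\|\tilde n_j\|_1\le C\|\tilde n_j\|_1$, so $\|N\|_\infty\le hi_0+C\|N\|_1\le C$.

Summing the recursion gives $N=hm+P_hw$, and $N=w/M=w+b\mathbf{1}_{F_r}w$. Hence $w-P_hw+b\mathbf{1}_{F_r}w=hm$. Multiply by $wf/h$ and integrate. Since $\int\kappa=1/h$, the first two terms give $\iint(w_x-w_y)w_xf_x\kappa(x-y)\,dx\,dy$, which converges absolutely; exchanging $x$ and $y$ and averaging gives \eqref{eq:energy}.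
\end{proof}

\subsection{Weights}
The rate of deep entrances from $y$ is of order $\rho|y|^{-1-\alpha}$ on $2\rho\le|y|<\delta'$. We replace the sharp cutoffs by smooth ones. Let $\langle x\rangle=\rho+|x|$ and
\[
\Phi(x)=\langle x\rangle^{-1-\alpha},\qquad\Psi(x)=\langle x\rangle^{-1-\alpha}(1+|x|/\delta')^{-1},\qquad V=\int w\Phi,\qquad U=\int w\Psi .
\]
The goal is that $U$ is small. The estimate for $U$ will contain the product $UV$, so we first show, by the same method, that $V$ is bounded. Below $f$ is either $\Phi$ or $\Psi$, and $U_f=\int wf$.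

Call a pair $(x,y)$ \emph{near} if $|x-y|\le\frac12\max(\langle x\rangle,\langle y\rangle)$, and \emph{far} otherwise. For a near pair, every $z$ between $x$ and $y$ has $\langle z\rangle\ge\frac12\max(\langle x\rangle,\langle y\rangle)$; in particular $|x-y|\le\langle x\rangle$. Since $\rho\le\delta'$, we have $|(\log f)'(z)|\le(1+\alpha)/\langle z\rangle+1/(\delta'+|z|)\le(2+\alpha)/\langle z\rangle$ for $z\ne0$, so $|\log f_x-\log f_y|\le C|x-y|/\max(\langle x\rangle,\langle y\rangle)\le C$. Thus
\begin{align}
&\text{near pairs:}&&|x-y|\le\langle x\rangle,\quad f_y\le Cf_x,\quad|f_x-f_y|\le Cf_x|x-y|/\langle x\rangle;\label{eq:near}\\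
&\text{far pairs with }\langle x\rangle\ge\langle y\rangle:&&|x-y|>\langle x\rangle/2,\quad f_x\le f_y .\label{eq:far}
\end{align}

\begin{lemma}\label{lem:weighted}
For $f\in\{\Phi,\Psi\}$,
\[
\mathcal{L}_f:=\frac18\iint_{\mathrm{near}}(f_x+f_y)(w_x-w_y)^2\kappa(x-y)\,dx\,dy+\frac bh\int_{F_r}w^2f\ \le\ C\int w^2f\langle x\rangle^{-\alpha}+CU_fV+\int mwf .
\]
\end{lemma}

\begin{proof}
All integrals below converge absolutely, since $w$ is bounded and $f,\kappa$ are integrable. We bound the double integral in \eqref{eq:energy} from below. From $w_xf_x-w_yf_y=\frac12(f_x+f_y)(w_x-w_y)+\frac12(f_x-f_y)(w_x+w_y)$ and $2AB\le A^2+B^2$,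
\[
(w_x-w_y)(w_xf_x-w_yf_y)\ge\frac14(f_x+f_y)(w_x-w_y)^2-\frac{(f_x-f_y)^2}{4(f_x+f_y)}(w_x+w_y)^2 .
\]
We use this on near pairs. By $(w_x+w_y)^2\le2w_x^2+2w_y^2$, symmetry, \eqref{eq:near} and \eqref{eq:kappa}, the integral of the last term against $\kappa$ is at most
\[
C\int w_x^2f_x\langle x\rangle^{-2}\int_{|x-y|\le\langle x\rangle}|x-y|^{1-\alpha}\,dy\,dx\le C\int w^2f\langle x\rangle^{-\alpha},
\]
where $\alpha<2$ is used. On far pairs we expand the product and drop the positive terms: $(w_x-w_y)(w_xf_x-w_yf_y)\ge-w_xw_y(f_x+f_y)$. By symmetry it suffices to treat $\langle x\rangle\ge\langle y\rangle$, where \eqref{eq:far} and \eqref{eq:kappa} give $(f_x+f_y)\kappa(x-y)\le Cf_y\Phi(x)$. So the far pairs contribute at least $-CU_fV$.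
\end{proof}

\subsection{A partition adapted to the gaps}
To use Lemma~\ref{lem:weighted} we need a lower bound for $\mathcal{L}_f$ that beats the error $\int w^2f\langle x\rangle^{-\alpha}$. Near $0$ the gaps are short compared with $\langle x\rangle$, so a Poincar\'e inequality on each gap, with the killing term as boundary condition, will give $\mathcal{L}_f\gtrsim\int w^2fg_r^{-\alpha}$, where $g_r$ is the gap length regularized at scale $r$. We define $g_r$ by a partition of the line into intervals, up to endpoints (Figure~\ref{fig:partition}).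

Call a gap \emph{large} if its length is at least $r$; there are finitely many. The complement of their union consists of finitely many closed intervals, possibly single points, and lies in $F_r$, because each of its points is in $F$ or in a gap shorter than $r$. Those of length at least $r$ are cut into pieces of length in $[r,2r]$: these are the intervals of \emph{type~1}, and they lie in $F_r$. Those of length less than $r$ are bounded, so lie between two large gaps, and each is attached to the large gap on its left. A large gap $G=(a,a+|G|)$ with its attachment, if any, is an interval $I$ of \emph{type~2}; it satisfies $|I|\le2|G|$, and $[a,a+r]\subset F_r$ since $a\in F$. Put $g_r(x)=|I|$ for $x\in I$, so $g_r\ge r$.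

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[gray] (0,0)--(11,0);
\foreach \a/\b in {0/0.5,0.9/1.7,2.2/2.6,5.6/5.75,6/6.2,8/8.6,9.2/10,10.3/11}
  \draw[line width=2.5pt] (\a,0)--(\b,0);
\foreach \a/\b/\t in {0/1.3/1,1.3/2.6/1,2.6/6.2/2,6.2/8/2,8/9.5/1,9.5/11/1}
  \draw[|-|] (\a,-0.5)--node[below]{\t}(\b,-0.5);
\draw[dashed,|-|] (2.6,0.4)--node[above]{$r$}(3.6,0.4);
\draw[dashed,|-|] (6.2,0.4)--node[above]{$r$}(7.2,0.4);
\end{tikzpicture}
\caption{The partition at scale $r$. Thick segments are the closed set $F$, thin ones are gaps. Intervals of type~1 have length between $r$ and $2r$ and lie within distance $r$ of $F$. An interval of type~2 is a gap of length at least $r$, together with the short piece between it and the next such gap on the right, if that piece is shorter than $r$; its left end segment of length $r$ (dashed) lies within distance $r$ of $F$.}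
\label{fig:partition}
\end{figure}

\begin{lemma}\label{lem:short}
If $I$ meets $(-\delta,\delta)$, then $|I|\le3\varepsilon\langle x\rangle$ for all $x\in I$, all pairs in $I\times I$ are near, and $\sup_If\le C\inf_If$. If $I$ has type~2, its gap lies in $(-4\delta,4\delta)$.
\end{lemma}

\begin{proof}
In type~1, $|I|\le2\gamma\rho\le2\varepsilon\langle x\rangle$. In type~2 the attachment is shorter than $r<\delta$, so the gap $G$ meets $(-2\delta,2\delta)$, and (P2) gives $|G|\le\varepsilon\operatorname{dist}(0,G)<2\varepsilon\delta$; hence $G\subset(-4\delta,4\delta)$. A point $x\in I$ is within $r\le|G|$ of $\overline{G}$, so $|x|\ge(1-\varepsilon)\operatorname{dist}(0,G)$ and $|I|\le2|G|\le\frac{2\varepsilon}{1-\varepsilon}|x|\le3\varepsilon\langle x\rangle$. As $3\varepsilon<\frac12$, pairs in $I\times I$ are near, and \eqref{eq:near} applies.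
\end{proof}

\begin{lemma}\label{lem:poincare}
For every interval $I$ of the partition,
\[
\int_Iw^2\le C|I|^\alpha\Big[\mathcal{E}_I+\frac1h\int_{I\cap F_r}w^2\Big],\qquad\mathcal{E}_I=\iint_{I\times I}(w_x-w_y)^2\kappa(x-y)\,dx\,dy .
\]
\end{lemma}

\begin{proof}
In type~1, $I\subset F_r$ and $h=Tr^\alpha\le T|I|^\alpha$. In type~2 the killing is guaranteed only on $I_0=[a,a+r]$, which may be much shorter than $I$, and we pass from $I_0$ to $I$ by doubling. Let $I_k=[a,a+2^kr]$ for $0\le k\le k_*$, where $2^{k_*}r\le|I|<2^{k_*+1}r$, let $I_{k_*+1}=I$, and let $\bar w_k$ be the mean of $w$ on $I_k$. Then $r\le|I_{k+1}|\le2|I_k|$, and \eqref{eq:kappa} gives $\kappa(x-y)\ge c|I_{k+1}|^{-1-\alpha}$ on $I_{k+1}\times I_{k+1}$. By Jensen's inequality,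
\[
|\bar w_k-\bar w_{k+1}|^2\le\frac1{|I_k||I_{k+1}|}\iint_{I_{k+1}\times I_{k+1}}(w_x-w_y)^2\,dx\,dy\le C|I_{k+1}|^{\alpha-1}\mathcal{E}_I .
\]
Since $\alpha>1$, the sum $\sum_k|I_{k+1}|^{(\alpha-1)/2}$ is geometric and dominated by its last terms, so the mean $\bar w_I$ on $I$ satisfies $|\bar w_I-\bar w_0|^2\le C|I|^{\alpha-1}\mathcal{E}_I$. Next, $\bar w_0^2\le\frac1r\int_{I_0}w^2=Tr^{\alpha-1}\frac1h\int_{I_0}w^2\le T|I|^{\alpha-1}\frac1h\int_{I\cap F_r}w^2$. Finally $\int_I(w-\bar w_I)^2=\frac1{2|I|}\iint_{I\times I}(w_x-w_y)^2\le C|I|^\alpha\mathcal{E}_I$, and $\int_Iw^2=\int_I(w-\bar w_I)^2+|I|\bar w_I^2$.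
\end{proof}

For $\alpha\le1$ the terms of the sum over $k$ would not increase, and the doubling argument would give a constant growing with $|I|/r$.

\subsection{The estimate}
Let
\[
\omega(\delta')=\delta'+\int_{|x|<4\delta}g(x)^\alpha|x|^{-1-\alpha}(1+|x|/\delta')^{-1}\,dx .
\]
By (P2) and dominated convergence, $\omega(\delta')\to0$ as $\delta'\to0$.

\begin{proposition}\label{prop:UV}
If $\varepsilon$ satisfies \eqref{eq:eps} below, then $V\le C_\delta$ and $U\le C_\delta(\gamma^\alpha+\omega(\delta'))$.
\end{proposition}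

\begin{proof}
Put $Q_f=\int_{|x|<\delta}w^2fg_r^{-\alpha}$, finite since $g_r\ge r$, and $\Theta_f=\int_{|x|<\delta}fg_r^\alpha$. If $w$ were comparable to $g_r^\alpha$, as expected in Section~\ref{sec:plan}, then $Q_f$, $\Theta_f$ and the inner part of $U_f$ would be comparable; the Cauchy--Schwarz inequality gives what we need without a pointwise bound:
\begin{equation}\label{eq:CS}
U_f\le(Q_f\Theta_f)^{1/2}+\int_{|x|\ge\delta}wf .
\end{equation}

\emph{Bound for $Q_f$.} Multiply Lemma~\ref{lem:poincare} by $|I|^{-\alpha}\sup_If$ and sum over the intervals $I$ meeting $(-\delta,\delta)$. By Lemma~\ref{lem:short}, $Q_f\le C\mathcal{L}_f$. Apply Lemma~\ref{lem:weighted}. On $|x|<\delta$ we have $m=0$ and $\langle x\rangle^{-\alpha}\le(3\varepsilon)^\alpha g_r^{-\alpha}$. So, with a constant $C_*$ depending only on $\alpha$,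
\begin{equation}\label{eq:Q}
Q_f\le C_*(3\varepsilon)^\alpha Q_f+C_*U_fV+C_*\int_{|x|\ge\delta}\big(w^2f\langle x\rangle^{-\alpha}+wf\big).
\end{equation}

\emph{Bound for $\Theta_f$.} On intervals of type~1, $g_r^\alpha\le(2r)^\alpha$, and $r^\alpha\int\Phi=\frac2\alpha r^\alpha\rho^{-\alpha}=\frac2\alpha\gamma^\alpha$. For $I$ of type~2 meeting $(-\delta,\delta)$, with gap $G$, Lemma~\ref{lem:short} gives $\int_Ifg_r^\alpha\le(2|G|)^{1+\alpha}\sup_If\le C|G|^{1+\alpha}\inf_If\le C\int_Gg^\alpha f$ and $G\subset(-4\delta,4\delta)$. Enlarging $C_*$, and using (P2), $\gamma^\alpha\le\gamma\le\varepsilon$ and $\langle x\rangle\ge|x|$,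
\begin{equation}\label{eq:Theta}
\Theta_\Phi\le C_*\gamma^\alpha+C_*\varepsilon\le2C_*\varepsilon,\qquad\Theta_\Psi\le C_*(\gamma^\alpha+\omega(\delta')).
\end{equation}
Now fix $\varepsilon\le\frac1{10}$, depending only on $\alpha$, with
\begin{equation}\label{eq:eps}
C_*(3\varepsilon)^\alpha+4C_*^2\varepsilon\le\tfrac12 .
\end{equation}

\emph{The weight $\Phi$.} Here $U_f=V$. Since $\|w\|_\infty\le C$ and $\Phi\le|x|^{-1-\alpha}$, the integrals over $|x|\ge\delta$ in \eqref{eq:CS} and \eqref{eq:Q} are at most $C_\delta$. By \eqref{eq:CS} and \eqref{eq:Theta}, $V^2\le4C_*\varepsilon Q_\Phi+C_\delta$. Inserting this in \eqref{eq:Q} and using \eqref{eq:eps}, $Q_\Phi\le\frac12Q_\Phi+C_\delta$. Hence $Q_\Phi\le C_\delta$ and $V\le C_\delta$.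

\emph{The weight $\Psi$.} Since $\Psi\le\delta'|x|^{-2-\alpha}$, the integrals over $|x|\ge\delta$ are now at most $C_\delta\delta'$; this gain is the reason for the second weight. By \eqref{eq:Q}, \eqref{eq:eps} and $V\le C_\delta$, we get $Q_\Psi\le C_\delta(U+\delta')$. Then \eqref{eq:CS} gives
\[
U\le\big(C_\delta(U+\delta')\Theta_\Psi\big)^{1/2}+C_\delta\delta'\le\tfrac12(U+\delta')+\tfrac12C_\delta\Theta_\Psi+C_\delta\delta',
\]
so $U\le C_\delta(\Theta_\Psi+\delta')$, and \eqref{eq:Theta} concludes.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:count}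

It remains to bound the two terms of \eqref{eq:first} by $U$ and $V$.

\subsection*{Deep entrances}
On $\mathsf{E}_1$ the path jumps, at a time at most $\zeta$, from $\{2\rho\le|y|<\delta'\}$ into $J(\frac32\rho)$. By (F4), $P^x(\mathsf{E}_1)\le E^x\int_0^\zeta\psi(Y_s)\,ds$ with $\psi(y)=\mathbf{1}\{2\rho\le|y|<\delta'\}\,\nu(y,J(\frac32\rho))$. For $|y|\ge2\rho$ we have $|y|-\frac32\rho\ge|y|/4\ge\langle y\rangle/6$, and for $|y|<\delta'$ we have $(1+|y|/\delta')^{-1}\ge\frac12$; so $\psi\le C\rho\Psi$.

The densities $n_j$ control the path only at the times $jh$. To fill in the other times we show that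
\begin{equation}\label{eq:PsPsi}
P_s\Psi\le C(\Psi+\gamma^\alpha\Phi),\qquad0<s\le h .
\end{equation}
Split $\int p_s(x-y)\Psi(y)\,dy$ into three parts. If $(x,y)$ is near, $\Psi(y)\le C\Psi(x)$ by \eqref{eq:near}. If $\langle y\rangle\ge\langle x\rangle$, then $\Psi(y)\le\Psi(x)$. If $(x,y)$ is far and $\langle y\rangle<\langle x\rangle$, then $p_s(x-y)\le Ch\Phi(x)$ by (F2) and \eqref{eq:far}, and $h\int\Psi\le Ch\rho^{-\alpha}=CT\gamma^\alpha$.

Since $\zeta$ takes values in $h\mathbb{N}\cup\{\infty\}$, we have $[0,\zeta)=\bigcup_{j:\,jh<\zeta}[jh,(j+1)h)$. The Markov property at $jh$, \eqref{eq:PsPsi}, $n_j\le\tilde n_j$ and $N\le Cw$ give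
\begin{equation}\label{eq:E1}
\frac1r\int m(x)P^x(\mathsf{E}_1)\,dx\le\frac1r\sum_{j\ge0}\int n_j(y)\int_0^hP_s\psi(y)\,ds\,dy\le\frac{C\rho}r\int N(\Psi+\gamma^\alpha\Phi)\le\frac C\gamma\,(U+\gamma^\alpha V).
\end{equation}

\subsection*{Shallow entrances}
The event $\{\sigma<\zeta\}$ belongs to $\mathcal{F}_\sigma$, and $\mathsf{B}$ depends on the increments after $\sigma$. By (F1), (F3), Lemma~\ref{lem:cover}(b) and the independence of the events $\mathsf{A}_r(\sigma+ih)$, the conditional probability of $\mathsf{B}$ given $\mathcal{F}_\sigma$ is at most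
\[
Ck_0h\rho^{-\alpha}+(1-c_1)^{k_0}\le C\gamma^\alpha\log(1/\gamma).
\]
Next we bound $P^x(\sigma<\zeta)$ by the mass that the window carries at the times $jh$. If $\sigma<\zeta$ and $jh\le\sigma<(j+1)h$, then $\zeta>jh$. The event $\{\zeta>jh,\ jh\le\sigma<(j+1)h\}$ belongs to $\mathcal{F}_\sigma$, and by (P3), with conditional probability at least $\frac12$ the path stays within $\rho$ of $Y_\sigma\in J(2\rho)$ during $[\sigma,\sigma+h]$, so that $|Y_{(j+1)h}|\le3\rho$. Hence
\[
\int m(x)P^x(\sigma<\zeta)\,dx\le2\sum_{j\ge0}\int m(x)P^x\big(\zeta>jh,\ |Y_{(j+1)h}|\le3\rho\big)\,dx=2\sum_{j\ge0}\int_{J(3\rho)}P_hn_j .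
\]
Now $P_hn_j\le P_h\tilde n_j\le(1-c_1)^{-1}P_h(M\tilde n_j)=(1-c_1)^{-1}\tilde n_{j+1}$, so the right side is at most $\frac Ch\int_{J(3\rho)}N\le\frac Ch\int_{J(3\rho)}w$. On $J(3\rho)$ we have $\Psi\ge\frac12(4\rho)^{-1-\alpha}$, because $3\rho<\delta'$. Thus $\int mP^x(\sigma<\zeta)\,dx\le C\rho^{1+\alpha}U/h$, and since $\rho^{1+\alpha}/(rh)=T^{-1}\gamma^{-1-\alpha}$,
\begin{equation}\label{eq:E2}
\frac1r\int m(x)P^x(\mathsf{E}_2)\,dx\le C\gamma^{-1-\alpha}\cdot\gamma^\alpha\log(1/\gamma)\,U=C\gamma^{-1}\log(1/\gamma)\,U .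
\end{equation}

\subsection*{Conclusion}
The bounds of Proposition~\ref{prop:UV} do not depend on $\rho$. Combining them with \eqref{eq:first}, \eqref{eq:E1} and \eqref{eq:E2}, we obtain for all $\gamma$ satisfying (P3) and all $\delta'\le\delta$
\[
P^*(\mathsf{H}_{\delta_0})\le C_\delta\log(1/\gamma)\big[\gamma^{\alpha-1}+\gamma^{-1}\omega(\delta')\big].
\]
Let $\delta'\to0$ and then $\gamma\to0$. Since $\alpha>1$, $P^*(\mathsf{H}_{\delta_0})=0$. As $\delta_0\in(0,1)$ was arbitrary, Lemma~\ref{lem:rev} proves Theorem~\ref{thm:B}. \hfill$\square$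

\begin{remark}
The hypothesis $\alpha>1$ enters three times: in the existence of local time, which gives a killing rule independent of the target (Lemma~\ref{lem:kill}) and excludes long jumps onto the target (Lemma~\ref{lem:cover}(c)); in the doubling argument of Lemma~\ref{lem:poincare}; and in the last limit, where the cost $\gamma^{-1}$ of the grid is weighed against the error $\gamma^\alpha$ caused by gaps too short for the killing rule to see.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BG}
Blumenthal and Getoor, 1960.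

\bibitem{BKK}
Krzysztof Bogdan, Tadeusz Kulczycki, Mateusz Kwa\'snicki,
\emph{Estimates and structure of $\alpha$-harmonic functions},
arXiv:math/0607561 (2006).

\bibitem{Boylan}
Boylan, 1964.

\bibitem{Getoor}
Getoor, 1961.

\end{thebibliography}
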